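\title{A counterexample to the R\'ev\'esz--Sarantopoulos conjecture and the sharpness of the Kro\'o--R\'ev\'esz inequality}

\begin{abstract}
Let $K$ be a convex body in a real normed space $X$, let $x$ be an interior point of $K$, and let $p$ be a polynomial of degree at most $n$ on $X$. R\'ev\'esz and Sarantopoulos conjectured that
$\|Dp(x)\|\le 2n\sqrt{\|p\|_{C(K)}^2-p(x)^2}\big/\bigl(w(K)\sqrt{1-\alpha(K,x)^2}\bigr)$,
where $w(K)$ is the width of $K$ and $\alpha(K,x)$ is the generalized Minkowski functional. We show that the conjecture is false: it fails for a quadratic polynomial on a triangle in the Euclidean plane. For given $X$ and $n$ the inequality holds for all $K$, $x$, $p$ if and only if $\dim X=1$ or $n=1$. In every normed space of dimension at least two, the weaker bound of Kro\'o and R\'ev\'esz, with $\sqrt{1-\alpha}$ in place of $\sqrt{1-\alpha^2}$, is sharp for every value of $\alpha$, and the smallest constant that can replace $2$ in the conjectured inequality is $2\sqrt2$.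
\end{abstract}

\section{Bernstein--Szeg\H{o} inequalities on convex bodies}\label{sec:intro}

The classical Bernstein--Szeg\H{o} inequality bounds the derivative of a real polynomial $p$ of degree at most $n$ at an inner point of an interval:
\begin{equation}\label{eq:BS}
|p'(x)|\le \frac{n\sqrt{\|p\|_{C[a,b]}^2-p(x)^2}}{\sqrt{(x-a)(b-x)}},\qquad a<x<b .
\end{equation}
The denominator combines two quantities, the length $b-a$ of the interval and the relative position $\alpha=|2x-a-b|/(b-a)$ of $x$, which is $0$ at the midpoint and tends to $1$ at the endpoints. Indeed $(b-a)^2-(2x-a-b)^2=4(x-a)(b-x)$, so that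
\begin{equation}\label{eq:interval}
\sqrt{(x-a)(b-x)}=\tfrac12\,(b-a)\sqrt{1-\alpha^2}.
\end{equation}
Both quantities have counterparts for a convex body in any dimension, and one may ask whether \eqref{eq:BS}, rewritten by means of \eqref{eq:interval}, persists.

Throughout, $X\ne\{0\}$ is a real normed space with dual $X^*$. A \emph{convex body} $K\subset X$ is a bounded, closed, convex set with nonempty interior. A \emph{polynomial of degree at most $n$} on $X$ is a function $p(x)=\sum_{k=0}^nA_k(x,\dots,x)$, where $A_0$ is a constant and each $A_k$ is a continuous symmetric $k$-linear form on $X$. We write $Dp(x)\in X^*$ for the Fr\'echet derivative, $\|Dp(x)\|=\sup_{\|y\|=1}|\langle Dp(x),y\rangle|$ for its dual norm, and $\|p\|_{C(K)}=\sup_K|p|$.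

For $v\in X^*$ let $h(v)=\sup_{z\in K}\langle v,z\rangle$ be the support function of $K$. The functional $v$ maps $K$ onto an interval with endpoints $-h(-v)$ and $h(v)$. Its length $w(K,v)=h(v)+h(-v)$ is the width of $K$ in the direction $v$, and
\[
w(K)=\inf\{w(K,v): v\in X^*,\ \|v\|=1\}
\]
is the \emph{width} of $K$; it is positive because $K$ contains a ball. If the interval is rescaled to $[-1,1]$, the point $\langle v,x\rangle$ goes to $(2\langle v,x\rangle-h(v)+h(-v))/w(K,v)$. The most eccentric of these positions is the \emph{generalized Minkowski functional}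
\begin{equation}\label{eq:alpha}
\alpha(K,x)=\sup_{\|v\|=1}\frac{2\langle v,x\rangle-h(v)+h(-v)}{w(K,v)}
=1-2\inf_{\|v\|=1}\frac{h(v)-\langle v,x\rangle}{w(K,v)} .
\end{equation}
For $K$ symmetric about $0$ this is the usual Minkowski functional, and $0\le\alpha(K,x)<1$ for $x\in\operatorname{int}K$ (see Section~\ref{sec:alpha}).

Kro\'o and R\'ev\'esz proved that for every convex body $K$ in a normed space, every $x\in\operatorname{int}K$ and every polynomial $p$ of degree at most $n$,
\begin{equation}\label{eq:KR}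
\|Dp(x)\|\le\frac{2n\sqrt{\|p\|_{C(K)}^2-p(x)^2}}{w(K)\sqrt{1-\alpha(K,x)}}
\le\frac{2\sqrt2\,n\sqrt{\|p\|_{C(K)}^2-p(x)^2}}{w(K)\sqrt{1-\alpha(K,x)^2}} .
\end{equation}
The second inequality is $\sqrt{1+\alpha}\le\sqrt2$. The conjecture of R\'ev\'esz and Sarantopoulos (2001), which we take from \cite{Rev} and state for real normed spaces, asks for the exact analogue of \eqref{eq:BS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every convex body $K\subset X$, every $x\in\operatorname{int}K$ and every polynomial $p$ of degree at most $n$ on $X$,}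
\begin{equation}\label{eq:conj}
\|Dp(x)\|\le\frac{2n\sqrt{\|p\|_{C(K)}^2-p(x)^2}}{w(K)\sqrt{1-\alpha(K,x)^2}} .
\end{equation}

The simplest cases support this guess. On the line, \eqref{eq:conj} is \eqref{eq:BS}. For affine $p$ it holds in every space (Proposition~\ref{prop:true}). When $\alpha=0$ it coincides with the first inequality in \eqref{eq:KR}, and in general it improves that inequality only by the factor $\sqrt{1+\alpha}$. Nevertheless it is false.

\begin{theorem}\label{thm:example}
Let $X=\mathbb R^2$ with the Euclidean norm, let $K$ be the triangle with vertices $(7,0)$, $(-7,0)$, $(0,24)$, let $x=(0,\frac{96}5)\in\operatorname{int}K$, $n=2$, and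
\[
p(z_1,z_2)=\frac{z_1(29z_2-120)}{840}.
\]
Then $\|p\|_{C(K)}=1$, $p(x)=0$, $\|Dp(x)\|=0.52$, $w(K)=13.44$ and $\alpha(K,x)=0.8$. The right side of \eqref{eq:conj} equals $\frac{4}{13.44\cdot0.6}=0.4960\ldots<0.52$, so the conjecture is false.
\end{theorem}

The two cases named above are the only ones in which the conjecture survives.

\begin{theorem}\label{thm:iff}
Let $X$ be a real normed space and $n\ge1$. Inequality \eqref{eq:conj} holds for all convex bodies $K\subset X$, all $x\in\operatorname{int}K$ and all polynomials $p$ of degree at most $n$ if and only if $\dim X=1$ or $n=1$.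
\end{theorem}

How badly does it fail? If $x\in\operatorname{int}K$ and $|p(x)|=\|p\|_{C(K)}$, then $p$ has a local extremum at $x$, so $Dp(x)=0$ and all the inequalities above read $0\le0$. Otherwise we may form the quotient
\[
B_n(K,x,p)=\frac{w(K)\,\|Dp(x)\|}{n\sqrt{\|p\|_{C(K)}^2-p(x)^2}} ,
\]
and \eqref{eq:conj} says $B_n\le2/\sqrt{1-\alpha^2}$, while the first inequality in \eqref{eq:KR} says $B_n\le2/\sqrt{1-\alpha}$. The latter cannot be improved at any level of $\alpha$.

\begin{theorem}\label{thm:sharp}
Let $X$ be a real normed space with $\dim X\ge2$, and let $s\in[0,1)$. Then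
\[
\sup B_n(K,x,p)=\frac2{\sqrt{1-s}},
\]
where the supremum is taken over all convex bodies $K\subset X$, all $x\in\operatorname{int}K$ with $\alpha(K,x)=s$, all $n\ge1$ and all polynomials $p$ of degree at most $n$ with $|p(x)|<\|p\|_{C(K)}$. Consequently:
\begin{itemize}
\item[(a)] The smallest constant $C$ such that
\[
\|Dp(x)\|\le\frac{C\,n\sqrt{\|p\|_{C(K)}^2-p(x)^2}}{w(K)\sqrt{1-\alpha(K,x)^2}}
\]
holds for all $K\subset X$, $x\in\operatorname{int}K$, $n\ge1$ and $p$ of degree at most $n$ is $C=2\sqrt2$. It is not attained: with $C=2\sqrt2$ the inequality is strict whenever $|p(x)|<\|p\|_{C(K)}$.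
\item[(b)] For every $s\in(0,1)$ there are a degree $n$, a convex body $K\subset X$, a point $x\in\operatorname{int}K$ with $\alpha(K,x)=s$ and a polynomial $p$ of degree at most $n$ for which \eqref{eq:conj} fails. If $\alpha(K,x)=0$, then \eqref{eq:conj} holds for every $n$.
\end{itemize}
\end{theorem}

All our examples come from a triangle and a point on its axis that is equally close to two sides. Section~\ref{sec:triangle} shows the mechanism in the plane and proves Theorem~\ref{thm:example} by direct computation. Section~\ref{sec:lift} transplants the triangle into an arbitrary normed space of dimension at least two, which reduces Theorems~\ref{thm:iff} and~\ref{thm:sharp} to the construction of polynomials on the standard triangle. These are built from Chebyshev polynomials, in Section~\ref{sec:degree} for each fixed degree $n\ge2$, and in Section~\ref{sec:sphere}, by way of the sphere, for large degrees. Inequality \eqref{eq:BS} is used only for $\dim X=1$, and \eqref{eq:KR} only for the upper bounds in Theorem~\ref{thm:sharp}.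

\section{Computing $\alpha$, and the cases where the conjecture holds}\label{sec:alpha}

The quotients in \eqref{eq:alpha} are homogeneous of degree $0$ in $v$, so every $v\neq0$ may be used there. Moreover $w(K,v)=\sup_{b\in K-K}\langle v,b\rangle$, where $K-K=\{z-z':z,z'\in K\}$. It is convenient to write $\alpha(K,x)=1-2\mu$ and to think of $\mu$, the infimum in \eqref{eq:alpha}, as the relative depth of $x$ in $K$. Then $1-\alpha=2\mu$ and $1-\alpha^2=4\mu(1-\mu)$, so the conjectured and the known bound become
\begin{equation}\label{eq:mu}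
B_n\le\frac1{\sqrt{\mu(1-\mu)}}\qquad\text{and}\qquad B_n\le\sqrt{\frac2\mu}\,.
\end{equation}
A lower bound for $\alpha$ needs one functional. An upper bound needs all of them at once, and an inclusion provides it.

\begin{lemma}\label{lem:alpha}
Let $K\subset X$ be a convex body and $x\in X$.
\begin{itemize}
\item[(a)] If $\mu\ge0$ and $x+\mu(K-K)\subset K$, then $\alpha(K,x)\le1-2\mu$.
\item[(b)] If $\ell$ is a continuous affine function with $\inf_K\ell=0$, $\sup_K\ell=1$ and $\ell(x)=\mu$, then $\alpha(K,x)\ge1-2\mu$.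
\end{itemize}
\end{lemma}

\begin{proof}
(a) For every $v\in X^*$ the inclusion gives $h(v)\ge\langle v,x\rangle+\mu\sup_{b\in K-K}\langle v,b\rangle=\langle v,x\rangle+\mu\,w(K,v)$. Hence the infimum in \eqref{eq:alpha} is at least $\mu$.

(b) Let $v=-D\ell\ne0$, the negative of the linear part of $\ell$. Then $h(v)-\langle v,x\rangle=\sup_{z\in K}(\ell(x)-\ell(z))=\mu$ and $w(K,v)=1$, so the infimum is at most $\mu$.
\end{proof}

If $K$ has diameter $d$ and contains the ball of radius $\varepsilon>0$ about $x$, part (a) applies with $\mu=\varepsilon/d$ and gives $\alpha(K,x)<1$. Also $\alpha(K,x)\ge0$, since $v$ and $-v$ give opposite values to the first quotient in \eqref{eq:alpha}.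

\begin{lemma}\label{lem:triangle}
Let $K$ be a triangle in a normed plane, with barycentric coordinates $\lambda_1,\lambda_2,\lambda_3$. Then $\alpha(K,x)=1-2\min_i\lambda_i(x)$ for every $x\in K$.
\end{lemma}

\begin{proof}
The $\lambda_i$ are affine functions with sum $1$, each has range $[0,1]$ on $K$, and $K=\{\lambda_1,\lambda_2,\lambda_3\ge0\}$. Let $\mu=\min_i\lambda_i(x)$. For $z,z'\in K$ we have $\lambda_i(x+\mu(z-z'))=\lambda_i(x)+\mu(\lambda_i(z)-\lambda_i(z'))\ge\mu-\mu=0$, so Lemma~\ref{lem:alpha}(a) applies. Part (b) applies to a coordinate $\lambda_i$ with $\lambda_i(x)=\mu$.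
\end{proof}

\begin{proposition}\label{prop:true}
Inequality \eqref{eq:conj} holds for all $K$, $x$, $p$ if $\dim X=1$ or $n=1$.
\end{proposition}

\begin{proof}
Let $\dim X=1$. We may take $X=\mathbb R$ with norm $\beta|\cdot|$ for some $\beta>0$, and $K=[a,b]$. The functionals of norm one are $z\mapsto\pm\beta z$, so $w(K)=\beta(b-a)$ and $\alpha(K,x)=|2x-a-b|/(b-a)$, while $\|Dp(x)\|=|p'(x)|/\beta$. The factor $\beta$ cancels, and by \eqref{eq:interval} inequality \eqref{eq:conj} is \eqref{eq:BS}.

Let $n=1$. For constant $p$ there is nothing to prove. Let $p$ be affine with linear part $v=Dp\ne0$, and put $M=\sup_Kp$, $m=\inf_Kp$, $N=\|p\|_{C(K)}$. Then $w(K,v)=M-m$, so $w(K)\le(M-m)/\|v\|$, that is, $\|Dp\|\le(M-m)/w(K)$. Since $p=v+p(0)$, we have $h(v)=M-p(0)$ and $h(-v)=p(0)-m$. The functionals $\pm v$ in \eqref{eq:alpha} therefore give $\alpha\ge|2p(x)-M-m|/(M-m)$, and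
\begin{align*}
(M-m)^2(1-\alpha^2)&\le(M-m)^2-(2p(x)-M-m)^2=4\,(M-p(x))\,(p(x)-m)\\
&\le4\,(N-p(x))\,(N+p(x)),
\end{align*}
because $0\le M-p(x)\le N-p(x)$ and $0\le p(x)-m\le p(x)+N$. Thus $M-m\le2\sqrt{N^2-p(x)^2}/\sqrt{1-\alpha^2}$, and \eqref{eq:conj} follows.
\end{proof}

\section{A quadratic polynomial on a triangle}\label{sec:triangle}

Let $K$ be an isosceles triangle in the Euclidean plane with base of length $\beta$. Let $\lambda_1,\lambda_3$ be the barycentric coordinates that belong to the ends of the base and $\lambda_2$ the one that belongs to the apex. The function $r=\lambda_1+\lambda_3=1-\lambda_2$ is $0$ at the apex, $1$ on the base, and constant on each chord parallel to the base. On the chord at level $r$ the function $\lambda_1-\lambda_3$ runs from $-r$ to $r$. Take the point $x$ on the axis with coordinates $(\mu,1-2\mu,\mu)$, where $0<\mu\le\frac13$; its level is $r=2\mu$, and $\alpha(K,x)=1-2\mu$ by Lemma~\ref{lem:triangle}.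

Near the apex the chords are short, so a function bounded by $1$ has room to be steep along them. The affine function $\lambda_1-\lambda_3$ has the same slope $2/\beta$ on all chords and does not use this room. We multiply it by a weight that depends on the level:
\begin{equation}\label{eq:ansatz}
p=(\lambda_1-\lambda_3)\,\psi(r),\qquad G(r)=r\psi(r),\qquad \deg\psi\le n-1 .
\end{equation}
Since $|\lambda_1-\lambda_3|\le r$ on $K$, we have $|p|\le|G(r)|$. So $\|p\|_{C(K)}\le1$ as soon as $|G|\le1$ on $[0,1]$, a condition in one variable. At $x$ we have $p(x)=0$, and the slope of $p$ along the chord is $2\psi(2\mu)/\beta=G(2\mu)/(\mu\beta)$. Hence $B_n\ge\frac{w(K)}{\beta}\,\frac{|G(2\mu)|}{n\mu}$ if $G(2\mu)\ne0$, and comparison with the first bound in \eqref{eq:mu} shows that the conjecture fails if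
\begin{equation}\label{eq:test}
\frac{w(K)}\beta\,|G(r)|>n\sqrt{\frac r{2-r}}\qquad\text{at } r=2\mu .
\end{equation}
The width in the direction of the base is $\beta$, so $w(K)/\beta\le1$, and the triangle should be tall to bring this ratio near $1$. The polynomial $G$ has degree at most $n$, vanishes at $0$, is bounded by $1$ on $[0,1]$, and should rise from $0$ quickly. For $n=1$ we have $|G(r)|\le r$, and $r>\sqrt{r/(2-r)}$ would mean $(1-r)^2<0$, in agreement with Proposition~\ref{prop:true}. For $n=2$ there is enough room: with $G(r)=r(24-29r)/5$, $r=0.2$ and $w(K)/\beta=0.96$, the left side of \eqref{eq:test} is $0.96\cdot0.728>0.69$ and the right side is $\frac23$. These are the data of Theorem~\ref{thm:example}, which we now verify directly.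

\begin{proof}[Proof of Theorem~\ref{thm:example}]
\emph{Norm.} Put $r=1-z_2/24$. On $K$ we have $0\le r\le 1$ and $|z_1|\le7r$, and $29z_2-120=576-696r=24(24-29r)$. Hence
\[
|p|\le\frac{7r\cdot24\,|24-29r|}{840}=|G(r)|,\qquad G(r)=\frac{r(24-29r)}5 .
\]
The function $G$ is concave with $G(0)=0$ and $G(1)=-1$, and its maximum is $G(\frac{12}{29})=\frac{144}{145}<1$. So $|p|\le1$ on $K$, and $p(7,0)=-1$ gives $\|p\|_{C(K)}=1$.

\emph{Derivative.} At $x=(0,19.2)$ the factor $z_1$ vanishes, so $p(x)=0$ and $\partial_2p(x)=0$, while $\partial_1p(x)=(29\cdot19.2-120)/840=436.8/840=0.52$.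

\emph{Width.} A unit functional has the form $v=(\pm\cos\varphi,\pm\sin\varphi)$ with $\varphi\in[0,\frac\pi2]$. It attains its extreme values on $K$ at vertices, and the differences of vertices are $\pm(14,0)$, $\pm(7,-24)$, $\pm(7,24)$. Therefore
\[
w(K,v)=\max\{14\cos\varphi,\ 7\cos\varphi+24\sin\varphi\}.
\]
Let $\varphi_0\in(0,\frac\pi2)$ have $\cos\varphi_0=0.96$, so $\sin\varphi_0=0.28$. At $\varphi_0$ both terms equal $13.44$, the second being $6.72+6.72$. For $\varphi\le\varphi_0$ the first term is at least $13.44$. On $[\varphi_0,\frac\pi2]$ the second term is concave, its second derivative being its negative, and its values at the endpoints are $13.44$ and $24$; so it is at least $13.44$ there. Thus $w(K)=13.44$.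

\emph{The functional $\alpha$.} The barycentric coordinates are $\lambda_2=z_2/24$ and $\lambda_1,\lambda_3=\frac12(1-z_2/24)\pm z_1/14$. At $x$ they are $(0.1,\,0.8,\,0.1)$, so $x$ is interior, $\alpha(K,x)=0.8$ by Lemma~\ref{lem:triangle}, and $\sqrt{1-\alpha^2}=0.6$.

The right side of \eqref{eq:conj} is $\frac{4}{13.44\cdot0.6}=\frac{125}{252}=0.4960\ldots$, which is less than $0.52$.
\end{proof}

\section{Placing a triangle in an arbitrary normed space}\label{sec:lift}

Let
\[
\Sigma=\{\lambda\in\mathbb R^3:\lambda_1,\lambda_2,\lambda_3\ge0,\ \lambda_1+\lambda_2+\lambda_3=1\},\qquad \lambda^\mu=(\mu,1-2\mu,\mu),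
\]
let $e_1,e_2,e_3$ be the vertices of $\Sigma$, and for a polynomial $q$ on $\mathbb R^3$ let $\partial q=\partial_1q-\partial_3q$ be its derivative in the direction $e_1-e_3$ of the base. We want a convex body in $X$ on which polynomials in barycentric coordinates behave as on a very tall triangle with base of length $1$. There are three obstacles. The width now depends on an arbitrary norm. If $\dim X>2$, the preimage of $\Sigma$ under an affine map is an unbounded prism. And for $\mu>\frac13$ the smallest coordinate of $\lambda^\mu$ is $1-2\mu$, so that the depth of this point in the triangle is less than $\mu$; in fact $\alpha\ge\frac13$ everywhere in a triangle, by Lemma~\ref{lem:triangle}, whereas Theorem~\ref{thm:sharp} concerns all levels $s>0$. We meet the first obstacle by fitting a ball of diameter almost $1$ into the body near its base, the second by intersecting with a large ball centered at $x$, and the third by cutting off the apex (Figure~\ref{fig:K}). Shrinking the body can only decrease the norm of a polynomial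 on it, so the cuts cost nothing.

\begin{lemma}\label{lem:lift}
Let $\dim X\ge2$, $\mu\in(0,\frac12)$ and $\delta\in(0,1)$. There are a convex body $K\subset X$, a point $x\in\operatorname{int}K$, a unit vector $y\in X$ and a continuous affine map $L=(\ell_1,\ell_2,\ell_3):X\to\mathbb R^3$ such that
\begin{itemize}
\item[(i)] $L(K)\subset\Sigma$, and $L(x+ty)=\lambda^\mu+t(e_1-e_3)$ for all $t\in\mathbb R$;
\item[(ii)] $w(K)\ge1-\delta$;
\item[(iii)] $\alpha(K,x)=1-2\mu$.
\end{itemize}
\end{lemma}

\begin{figure}[ht]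
\centering
\begin{tikzpicture}[scale=2]
\fill[gray!20] (0,0.5) -- (2.857,0.214) -- (2.857,-0.214) -- (0,-0.5) -- cycle;
\draw[thick] (0,0.5) -- (2.857,0.214) -- (2.857,-0.214) -- (0,-0.5) -- cycle;
\draw[dashed] (2.857,0.214) -- (5,0) -- (2.857,-0.214);
\draw (1,0) circle (0.35);
\fill (1,0) circle (0.025) node[right] {$c$};
\fill (2,0) circle (0.025) node[right] {$x$};
\draw[dotted] (2,0.3) -- (2,-0.3);
\fill (0,0.5) circle (0.025) node[left] {$y/2$};
\fill (0,-0.5) circle (0.025) node[left] {$-y/2$};
\node[below] at (2.857,-0.25) {$g=\tau H$};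
\node[below] at (5,-0.05) {$g=H$};
\end{tikzpicture}
\caption{The body $K$ of Lemma~\ref{lem:lift} (shaded) in the Euclidean plane for $\mu=\delta=0.3$ and $H=5$; the coordinate $g$ is horizontal and $f$ is vertical. A triangle with base of length $1$ and height $H$ is cut at height $\tau H$. The disk of diameter $1-\delta$ about $c$ lies in $K$, which forces $w(K)\ge1-\delta$. Derivatives at $x$ are taken along the dotted chord.}
\label{fig:K}
\end{figure}

\begin{proof}
We use two consequences of the Hahn--Banach theorem: every unit vector $y$ has a functional $f\in X^*$ with $\|f\|=f(y)=1$, and every proper closed subspace is annihilated by some functional of norm one. Fix a unit vector $y$ and such an $f$. The line $\mathbb Ry$ is closed, and it is a proper subspace because $\dim X\ge2$; this is the only use of that hypothesis. So there is $g\in X^*$ with $\|g\|=1$ and $g(y)=0$. Pick $c'$ with $g(c')=1$ and put $c=c'-f(c')y$, so that $f(c)=0$ and $g(c)=1$.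

Let $\tau=\frac{1-2\mu}{1-\mu}$. Then $0<1-2\mu<\tau<1$. Choose $H>0$ with $\frac3{2H}\le\min\{\tau,\delta\}$ and set
\[
\ell_2=\frac gH,\qquad \ell_1=\frac{1-\ell_2}2+f,\qquad \ell_3=\frac{1-\ell_2}2-f .
\]
These functions have sum $1$; they are the barycentric coordinates, read through $(f,g)$, of the triangle with vertices $(\pm\frac12,0)$ and $(0,H)$. Let $x=(1-2\mu)Hc$, $R=\|x\|+\|c\|+1$, and
\[
K=\{z\in X:\ \ell_1(z)\ge0,\ \ell_3(z)\ge0,\ 0\le\ell_2(z)\le\tau,\ \|z-x\|\le R\}.
\]
The set $K$ is closed, convex and bounded, and $L(K)\subset\Sigma$. At $x+ty$ we have $f=t$ and $\ell_2=1-2\mu$, which gives the formula in (i). At $x$ all the inequalities that define $K$ are strict, so $x\in\operatorname{int}K$.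

\emph{Width.} Let $\|b\|\le1-\delta$. We show that $c\pm b/2\in K$. At these points $g\in[\frac12,\frac32]$, so $0\le\ell_2\le\frac3{2H}\le\min\{\tau,\delta\}$. Also $|f|\le\frac{1-\delta}2\le\frac{1-\ell_2}2$, which means $\ell_1,\ell_3\ge0$. Finally $\|c\pm b/2-x\|\le\|c\|+\frac12+\|x\|\le R$. Hence $b=(c+b/2)-(c-b/2)\in K-K$. So $K-K$ contains the ball of radius $1-\delta$ about $0$, and $w(K,v)\ge(1-\delta)\|v\|$ for all $v\in X^*$.

\emph{Upper bound for $\alpha$.} Let $z,z'\in K$ and $z''=x+\mu(z-z')$. Then $\|z''-x\|\le2\mu R\le R$; here it matters that the ball is centered at $x$. On $K$ we have $0\le\ell_1,\ell_3\le1$, so $\ell_i(z'')=\mu+\mu(\ell_i(z)-\ell_i(z'))\ge0$ for $i=1,3$. On $K$ we also have $0\le\ell_2\le\tau$, so $\ell_2(z'')$ differs from $\ell_2(x)=1-2\mu=\tau(1-\mu)$ by at most $\mu\tau$: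
\[
0<\tau(1-2\mu)\le\ell_2(z'')\le\tau .
\]
This explains the choice of $\tau$, which puts $x$ at relative depth $\mu$ below the cut and $1-\mu$ above the base. Thus $z''\in K$, and Lemma~\ref{lem:alpha}(a) gives $\alpha(K,x)\le1-2\mu$.

\emph{Lower bound for $\alpha$.} We have $L(y/2)=e_1$, $L(-y/2)=e_3$ and $\|{\pm y/2}-x\|\le R$, so $\pm y/2\in K$. Hence $\ell_1$ has minimum $0$ and maximum $1$ on $K$, and $\ell_1(x)=\mu$. Lemma~\ref{lem:alpha}(b) gives $\alpha(K,x)\ge1-2\mu$.
\end{proof}

\begin{corollary}\label{cor:transfer}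
Let $\dim X\ge2$, $\mu\in(0,\frac12)$, $\delta\in(0,1)$, and let $q$ be a polynomial of degree at most $n$ on $\mathbb R^3$ with $\partial q(\lambda^\mu)\ne0$. Then there are a convex body $K\subset X$, a point $x\in\operatorname{int}K$ with $\alpha(K,x)=1-2\mu$, and a polynomial $p$ of degree at most $n$ on $X$ with $|p(x)|<\|p\|_{C(K)}$ and
\[
B_n(K,x,p)\ge(1-\delta)\,\frac{|\partial q(\lambda^\mu)|}{n\,\|q\|_{C(\Sigma)}} .
\]
\end{corollary}

\begin{proof}
Take $K,x,y,L$ from Lemma~\ref{lem:lift} and put $p=q\circ L$. Expanding, $p$ is a linear combination of products $v_1(z)\cdots v_k(z)$ with $v_i\in X^*$ and $k\le n$. Such a product equals $A(z,\dots,z)$ for the continuous symmetric form $A(z_1,\dots,z_k)=\frac1{k!}\sum_\pi\prod_iv_i(z_{\pi(i)})$, the sum running over all permutations $\pi$. So $p$ is a polynomial of degree at most $n$ on $X$. By (i), $\|p\|_{C(K)}\le\|q\|_{C(\Sigma)}$ and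
\[
\|Dp(x)\|\ge|\langle Dp(x),y\rangle|=\Bigl|\frac{d}{dt}\,q\bigl(\lambda^\mu+t(e_1-e_3)\bigr)\Big|_{t=0}\Bigr|=|\partial q(\lambda^\mu)|>0 .
\]
As $x$ is interior and $Dp(x)\neq0$, we have $|p(x)|<\|p\|_{C(K)}$. The bound follows from (ii) and $\sqrt{\|p\|^2_{C(K)}-p(x)^2}\le\|q\|_{C(\Sigma)}$.
\end{proof}

\section{Failure in every degree $n\ge2$}\label{sec:degree}

The Chebyshev polynomial $T_k$ is the polynomial of degree $k$ with $T_k(\cos\theta)=\cos k\theta$. We use the following facts here and in the next section. On $[-1,1]$ we have $|T_k|\le1$. Differentiation gives $T_k'(\cos\theta)=k\sin k\theta/\sin\theta$, and $|\sin k\theta|\le k|\sin\theta|$ by induction on $k$, so $|T_k'|\le k^2$ on $[-1,1]$. For odd $k$ the polynomial $T_k$ is odd, and $\theta=\frac\pi2$ gives $T_k(0)=0$ and $|T_k'(0)|=k$.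

We need a polynomial $G$ of degree $n$ for \eqref{eq:test}. The zeros of $T_n$ crowd toward the ends of $[-1,1]$, so $T_n$ passes quickly from its largest zero $\kappa=\cos\frac\pi{2n}$ to the neighboring extremum. We map $[0,1]$ onto $[-1,\kappa]$ with $0$ going to $\kappa$:
\[
G(r)=T_n\bigl(\kappa-(1+\kappa)r\bigr).
\]
For $n=2$ this is $-G(r)=(2+2\sqrt2)\,r-(3+2\sqrt2)\,r^2$, and the polynomial $4.8\,r-5.8\,r^2$ of Section~\ref{sec:triangle} is a rational neighbor of it. It remains to choose the level $r$. Write $\kappa-(1+\kappa)r=\cos\frac\theta n$, so that $G(r)=\cos\theta$; we need $\cos^2\theta>n^2r/(2-r)$. The first extremum $\theta=\pi$ is too far: for $n=2$ it has $r=\sqrt2-1$ and $4r/(2-r)>1$. The angle $\theta=\frac{5\pi}6$ works for all $n\ge2$.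

\begin{lemma}\label{lem:rn}
For $n\ge2$ let $r_n=\bigl(\cos\frac\pi{2n}-\cos\frac{5\pi}{6n}\bigr)\big/\bigl(1+\cos\frac\pi{2n}\bigr)$. Then $0<r_n<1$ and
\[
\frac{n^2r_n}{2-r_n}<\frac34=G(r_n)^2 .
\]
\end{lemma}

\begin{proof}
By construction $G(r_n)=T_n(\cos\frac{5\pi}{6n})=\cos\frac{5\pi}6=-\frac{\sqrt3}2$, and $r_n>0$ because the cosine decreases on $[0,\pi]$. We prove that $r_n(n^2+\frac34)<\frac32$. This gives $r_n<1$, and it can be rewritten as $n^2r_n<\frac34(2-r_n)$, which is the claim.

For $n=2$ we have $\cos\frac\pi4=0.7071\ldots$ and $\cos\frac{5\pi}{12}=\frac{\sqrt6-\sqrt2}4=0.2588\ldots$, so $r_2<0.263$, and $0.263\cdot4.75<1.25$.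

For $n\ge3$ we use $\sin t\le t$ in
\[
\cos\frac\pi{2n}-\cos\frac{5\pi}{6n}=2\sin\frac{2\pi}{3n}\,\sin\frac\pi{6n}\le\frac{2\pi^2}{9n^2},
\]
and $1+\cos\frac\pi{2n}\ge1+\cos\frac\pi6=\frac{2+\sqrt3}2$. Hence $n^2r_n\le\frac{4\pi^2}{9(2+\sqrt3)}<1.18$, and $r_n(n^2+\frac34)=n^2r_n\bigl(1+\frac3{4n^2}\bigr)\le1.18\cdot\frac{13}{12}<1.28$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:iff}]
One direction is Proposition~\ref{prop:true}. Let $\dim X\ge2$ and $n\ge2$. For $r\in[0,1]$ the argument $\kappa-(1+\kappa)r$ lies in $[-1,\kappa]$, so $|G|\le1$ on $[0,1]$. Since $G(0)=\cos\frac\pi2=0$, we can write $G(r)=r\psi(r)$ with $\deg\psi=n-1$. As in \eqref{eq:ansatz}, put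
\[
q(\lambda)=(\lambda_1-\lambda_3)\,\psi(\lambda_1+\lambda_3),
\]
a polynomial of degree $n$. On $\Sigma$, with $r=\lambda_1+\lambda_3\in[0,1]$, we have $|\lambda_1-\lambda_3|\le r$, so $|q|\le|G(r)|\le1$. Let $\mu=r_n/2\in(0,\frac12)$. From $q(\mu+t,1-2\mu,\mu-t)=2t\,\psi(2\mu)$ we get $\partial q(\lambda^\mu)=2\psi(2\mu)=G(2\mu)/\mu$. Lemma~\ref{lem:rn} says $|G(2\mu)|>n\sqrt{\mu/(1-\mu)}$, so there is $\delta\in(0,1)$ with $(1-\delta)|G(2\mu)|>n\sqrt{\mu/(1-\mu)}$. Corollary~\ref{cor:transfer} provides $K$, $x$, $p$ with $\alpha(K,x)=1-2\mu$ and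
\[
B_n(K,x,p)\ge(1-\delta)\,\frac{|G(2\mu)|}{n\mu}>\frac1\mu\sqrt{\frac{\mu}{1-\mu}}=\frac1{\sqrt{\mu(1-\mu)}} .
\]
This contradicts the first bound in \eqref{eq:mu}, so \eqref{eq:conj} fails.
\end{proof}

\section{The sphere over the triangle and the sharp constant}\label{sec:sphere}

By Corollary~\ref{cor:transfer} and \eqref{eq:KR}, the ratio $|\partial q(\lambda^\mu)|/(n\|q\|_{C(\Sigma)})$ never exceeds $\sqrt{2/\mu}$. To prove Theorem~\ref{thm:sharp} we must approach this value for each fixed $\mu$. The polynomials \eqref{eq:ansatz} cannot do so, since for them $|\partial q(\lambda^\mu)|=|G(2\mu)|/\mu\le\|q\|_{C(\Sigma)}/\mu$ does not grow with $n$; here $|G(r)|=|q(r,1-r,0)|$.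

On an interval, the substitution $\cos\theta$ turns Chebyshev polynomials into cosines. The corresponding device for the triangle is the map $u\mapsto(u_1^2,u_2^2,u_3^2)$ from the unit sphere $S^2\subset\mathbb R^3$ onto $\Sigma$. It turns a polynomial $q$ of degree $n$ into $P(u)=q(u_1^2,u_2^2,u_3^2)$, of degree $2n$ and invariant under all sign changes of coordinates, with $\|q\|_{C(\Sigma)}=\max_{S^2}|P|$. The segment $\lambda+t(e_1-e_3)$ lifts to the curve $u(t)=(\sqrt{\lambda_1+t},\sqrt{\lambda_2},\sqrt{\lambda_3-t})$, whose speed at $t=0$ is $\frac12\sqrt{1/\lambda_1+1/\lambda_3}$. Suppose that $P$ can be made to have norm $1$ and slope about $2n$, its degree, along this curve. Then $|\partial q(\lambda)|/n$ is about $\sqrt{1/\lambda_1+1/\lambda_3}$. At the point $(\mu,0,1-\mu)$ of the base this is $1/\sqrt{\mu(1-\mu)}$, the conjectured bound in \eqref{eq:mu}. At $\lambda^\mu$ it is $\sqrt{2/\mu}$, the bound of Kro\'o and R\'ev\'esz. This is the source of the discrepancy: the point $\lambda^\mu$ has depth $\mu$ with respect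 to two sides, both contribute to the speed, and $\alpha$ records only one of them.

To build $P$, let
\[
a=(\sqrt\mu,\sqrt{1-2\mu},\sqrt\mu),\qquad \xi=\tfrac1{\sqrt2}(1,0,-1),
\]
the point over $\lambda^\mu$ and the direction of the lifted curve. They are orthogonal unit vectors. For odd $k$ the polynomial $T_k(u\cdot\xi)$ is bounded by $1$ on $S^2$, and on the great circle $u=a\cos\theta+\xi\sin\theta$ it equals $T_k(\sin\theta)=\pm\sin k\theta$. So its slope at $a$ equals its degree, as desired. The difficulty is that it is not invariant under sign changes, and its sum over all of them is $0$, because it is odd. We therefore multiply it first by an odd power $(u\cdot a)^m$. This factor makes the product even, equals $1$ at $a$, has derivative $0$ there in the direction $\xi$, and is small on the sphere away from $\pm a$. The reflected copies of the product are then concentrated at different points and hardly interact in the sum. An exponent $m$ of order $\sqrt k$ is large enough to suppress the interaction and small enough not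 to change the degree to first order.

\begin{proposition}\label{prop:sphere}
Let $\mu\in(0,\frac12)$. There are integers $n_k\to\infty$ and polynomials $q_k$ on $\mathbb R^3$ of degree at most $n_k$, indexed by the odd integers $k\geq 1$, with
\[
\liminf_{k\to\infty}\frac{|\partial q_k(\lambda^\mu)|}{n_k\,\|q_k\|_{C(\Sigma)}}\ge\sqrt{\frac2\mu}\,.
\]
\end{proposition}

\begin{proof}
\emph{Construction.} For odd $k$ let $m=2\lfloor\sqrt k\rfloor+1$ and $n=n_k=(k+m)/2$. Let $\Gamma$ be the group of the four matrices $\sigma=\operatorname{diag}(\varepsilon_1,1,\varepsilon_3)$ with $\varepsilon_1,\varepsilon_3\in\{\pm1\}$, and put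
\[
F(u)=T_k(u\cdot\xi)\,(u\cdot a)^m,\qquad P(u)=\sum_{\sigma\in\Gamma}F(\sigma u)=\sum_{\sigma\in\Gamma}T_k(u\cdot\sigma\xi)\,(u\cdot\sigma a)^m ,
\]
where the last form uses that each $\sigma$ is symmetric. The polynomial $P$ is invariant under $\Gamma$, because $\Gamma$ is a group. It is even, because $F$ is a product of two odd functions. Every sign change of coordinates has the form $\pm\sigma$ with $\sigma\in\Gamma$, so $P$ is invariant under $u_i\mapsto-u_i$ for each $i$, and each of its monomials has only even exponents. Hence $P(u)=q(u_1^2,u_2^2,u_3^2)$ for a polynomial $q=q_k$ of degree at most $\frac12\deg P\le n$.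

\emph{Separation of the four peaks.} For $\sigma\ne\sigma'$ in $\Gamma$ the product $\sigma a\cdot\sigma'a=\pm\mu+(1-2\mu)\pm\mu$, with at least one minus sign, equals $1-2\mu$ or $1-4\mu$. Therefore
\[
|\sigma a\cdot\sigma'a|\le\rho_0:=\max\{1-2\mu,\ |1-4\mu|\}<1 .
\]
This is where $0<\mu<\frac12$ is needed: at $\mu=\frac12$, for instance, $\operatorname{diag}(-1,1,-1)$ maps $a$ to $-a$. Let $\rho_1=\sqrt{(1+\rho_0)/2}<1$. For each $u\in S^2$, at most one $\sigma\in\Gamma$ has $|u\cdot\sigma a|>\rho_1$. Indeed, if $\varepsilon\,u\cdot\sigma a>\rho_1$ and $\varepsilon'\,u\cdot\sigma'a>\rho_1$ with $\sigma\ne\sigma'$ and signs $\varepsilon,\varepsilon'$, then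
\[
2\rho_1<u\cdot(\varepsilon\sigma a+\varepsilon'\sigma'a)\le|\varepsilon\sigma a+\varepsilon'\sigma'a|\le\sqrt{2+2\rho_0}=2\rho_1,
\]
which is impossible.

\emph{Norm.} For $u\in S^2$ we have $|u\cdot\sigma\xi|\le1$, so the term of $\sigma$ in $P(u)$ is at most $|u\cdot\sigma a|^m$ in absolute value. One term is at most $1$ and the other three are at most $\rho_1^m$. Thus $\|q\|_{C(\Sigma)}=\max_{S^2}|P|\le1+3\rho_1^m$.

\emph{Derivative on the sphere.} Let $D_\xi$ denote the derivative in the direction $\xi$. The term of $\sigma$ has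
\[
D_\xi(F\circ\sigma)(a)=T_k'(a\cdot\sigma\xi)\,(\xi\cdot\sigma\xi)\,(a\cdot\sigma a)^m+m\,T_k(a\cdot\sigma\xi)\,(a\cdot\sigma a)^{m-1}(\xi\cdot\sigma a).
\]
For $\sigma=I$ this is $T_k'(0)=\pm k$, since $a\cdot\xi=0$ and $|a|=|\xi|=1$. For $\sigma\ne I$ its absolute value is at most $\eta_k:=k^2\rho_0^{\,m}+m\rho_0^{\,m-1}$. Since $2\sqrt k-1\le m\le2\sqrt k+1$ and $\rho_0<1$, we have $\eta_k\to0$. Hence $|D_\xi P(a)|\ge k-3\eta_k$.

\emph{Derivative on the triangle.} The curve $u(t)=(\sqrt{\mu+t},\sqrt{1-2\mu},\sqrt{\mu-t})$, $|t|<\mu$, has $u(0)=a$ and $u'(0)=\frac1{2\sqrt\mu}(1,0,-1)=\xi/\sqrt{2\mu}$, and $q(\mu+t,1-2\mu,\mu-t)=P(u(t))$. By the chain rule $\partial q(\lambda^\mu)=D_\xi P(a)/\sqrt{2\mu}$. Altogether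
\[
\frac{|\partial q(\lambda^\mu)|}{n\,\|q\|_{C(\Sigma)}}\ge\frac{1}{\sqrt{2\mu}}\cdot\frac{2\,(k-3\eta_k)}{(k+m)(1+3\rho_1^m)} .
\]
As $k\to\infty$ we have $m\to\infty$, $m/k\to0$ and $\eta_k\to0$, so the right side tends to $2/\sqrt{2\mu}=\sqrt{2/\mu}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The supremum is at most $2/\sqrt{1-s}$ by the first inequality in \eqref{eq:KR}.

For $s=0$ let $K$ be the closed unit ball, $x=0$, $n=1$ and $p=f\in X^*$ with $\|f\|=1$. Here $h(v)=\|v\|$, so $w(K)=2$ and $\alpha(K,0)=0$. Also $\|p\|_{C(K)}=1$, $p(0)=0$ and $\|Dp(0)\|=1$. Thus $B_1=2$.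

For $s\in(0,1)$ let $\mu=\frac{1-s}2\in(0,\frac12)$ and $\delta\in(0,1)$. For large $k$ the polynomial $q_k$ of Proposition~\ref{prop:sphere} has $\partial q_k(\lambda^\mu)\ne0$, and Corollary~\ref{cor:transfer} gives $K$, $x$, $p$ with $\alpha(K,x)=1-2\mu=s$, with $|p(x)|<\|p\|_{C(K)}$, and with $B_{n_k}(K,x,p)\ge(1-\delta)\,|\partial q_k(\lambda^\mu)|/(n_k\|q_k\|_{C(\Sigma)})$. Letting $k\to\infty$, we see that the supremum is at least $(1-\delta)\sqrt{2/\mu}=(1-\delta)\,2/\sqrt{1-s}$, and $\delta$ is arbitrary.

For the consequences, recall that the case $|p(x)|=\|p\|_{C(K)}$ is trivial, and that otherwise the inequality in (a) reads $B_n\sqrt{1-\alpha^2}\le C$. At the level $\alpha=s$ the supremum of the left side is $2\sqrt{1-s^2}/\sqrt{1-s}=2\sqrt{1+s}$. This is less than $2\sqrt2$ for every $s<1$ and tends to $2\sqrt2$ as $s\to1$, which proves (a). For $s\in(0,1)$ it exceeds $2$, so some $n$, $K$, $x$, $p$ at the level $s$ have $B_n\sqrt{1-s^2}>2$ and violate \eqref{eq:conj}. For $s=0$, inequality \eqref{eq:conj} is the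 first inequality in \eqref{eq:KR}. This proves (b).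
\end{proof}

\begin{thebibliography}{9}

\bibitem{Rev}
Szil\'ard Gy. R\'ev\'esz,
\emph{A comparative analysis of Bernstein type estimates for the derivative of multivariate polynomials},
arXiv:math/0508013 (2005).

\end{thebibliography}
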